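\title{Schauder bases in Lipschitz-free spaces over Carnot groups}

\begin{abstract}
We prove that the Lipschitz-free space over every nontrivial Carnot group, of any step and with any Carnot--Carath\'eodory metric, has a Schauder basis. The proof works for graded nilpotent groups with a left-invariant homogeneous metric. It shows that all subsets with nonempty interior have isomorphic free spaces, that all nets have isomorphic free spaces, and that these spaces have bases. The main tool is an interpolation scheme on nested finite nets that reproduces the affine functions of the horizontal coordinates. When the ratio between consecutive scales is large, the scheme can be iterated infinitely often with bounded Lipschitz norm, and its limit gives uniformly bounded commuting projections on the free space.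
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $(M,d)$ be a metric space with a base point $0$. The space $\operatorname{Lip}_0(M)$ of real-valued Lipschitz functions $f$ on $M$ with $f(0)=0$ is a Banach space under the Lipschitz constant $\operatorname{Lip}(f)$. The \emph{Lipschitz-free space} $\mathcal F(M)$ is the closed linear span in $\operatorname{Lip}_0(M)^*$ of the evaluation functionals $\delta_x\colon f\mapsto f(x)$, $x\in M$. Up to linear isometry it does not depend on the base point. The map $x\mapsto\delta_x$ is an isometric embedding, and every Lipschitz map from $M$ to a Banach space that vanishes at $0$ factors through it linearly. Thus $\mathcal F(M)$ is the linear object that carries the metric of $M$, and one may ask how the geometry of $M$ is reflected in the structure of this Banach space.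

For $M=\mathbb R$ the answer is explicit: differentiation identifies $\operatorname{Lip}_0(\mathbb R)$ with $L_\infty(\mathbb R)$, and $\delta_x\mapsto\pm\mathbf 1_{[0,x]}$, with the sign of $x$ and with $[0,x]$ the interval between $0$ and $x$, identifies $\mathcal F(\mathbb R)$ with $L_1(\mathbb R)$. For a finite-dimensional Banach space $X$, the space $\mathcal F(X)$ has a Schauder basis by a theorem of H\'ajek and Perneck\'a. A normed space $\mathbb R^n$ looks the same at every point and at every scale, because translations are isometries and dilations rescale the metric. Carnot groups have the same two symmetries without being commutative.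

A \emph{Carnot group} is a connected, simply connected nilpotent Lie group $G$ whose Lie algebra has a stratification $\mathfrak g=V_1\oplus\dots\oplus V_s$ with $[V_1,V_j]=V_{j+1}$ for $1\le j<s$ and $[V_1,V_s]=0$; it is \emph{nontrivial} if $V_1\ne0$. Fix a norm on $V_1$ and extend it by left translation to the horizontal subbundle, whose fibers are the left translates of $V_1$. A curve is \emph{horizontal} if it is absolutely continuous and its derivative lies almost everywhere in this subbundle. The \emph{Carnot--Carath\'eodory metric} is the infimum of the lengths of horizontal curves joining two points. It is left-invariant and induces the manifold topology. The groups of step $s=1$ are the finite-dimensional normed spaces. A group of step $s\ge2$ has $\dim V_1\ge2$ and $V_2\neq0$, so the smallest example has dimension three; it is the Heisenberg group of Example~\ref{ex:heis}. The following question comes from the work of Doucha and Kaufmann \cite{DK}.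

\begin{quote}
\emph{Let $G$ be a nontrivial Carnot group with a Carnot--Carath\'eodory metric. Does $\mathcal F(G)$ have a Schauder basis?}
\end{quote}

The abelian case and the two symmetries suggest the answer yes. The obstacle is that a basis requires approximations of $\mathcal F(G)$ at all scales that are \emph{compatible} with one another. In $\mathbb R^n$ the compatibility comes for free from nested grids of cubes (Example~\ref{ex:cubes}), and coordinate grids are not adapted to the metric of a noncommutative group (Example~\ref{ex:heis}).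

\subsection*{Results}

\begin{theorem}\label{thm:carnot}
Let $G$ be a nontrivial Carnot group with a Carnot--Carath\'eodory metric. Then $\mathcal F(G)$ has a Schauder basis.
\end{theorem}

The proof uses neither the condition $[V_1,V_j]=V_{j+1}$ in full nor the definition of the metric by curves, and it gives more. We write $X\cong Y$ for linearly isomorphic Banach spaces and $\ell_1(X)$ for the $\ell_1$-sum of countably many copies of $X$. A subset $N$ of a metric space is \emph{$a$-separated} if distinct points of $N$ are at distance at least $a$, and \emph{$b$-dense} if every point of the space is within distance $b$ of a point of $N$; it is a \emph{net} if it is $a$-separated and $b$-dense for some $a,b>0$. Finite-dimensional decompositions (FDD) are recalled in Section~\ref{sec:reduction}.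

\begin{theorem}\label{thm:main}
Let $(G,d)$ be a nontrivial Carnot group with a Carnot--Carath\'eodory metric or, more generally, a nontrivial connected, simply connected nilpotent Lie group with
\begin{itemize}
\item a grading $\mathfrak g=\bigoplus_{w\in W}\mathfrak g_w$, where $W\subset[1,\infty)$ is finite and $[\mathfrak g_a,\mathfrak g_b]\subset\mathfrak g_{a+b}$ (with $\mathfrak g_c=0$ for $c\notin W$),
\item dilations $\Delta_t=\exp\circ\big(\bigoplus_wt^w\big)\circ\log$ for $t>0$, where $\bigoplus_wt^w$ multiplies $\mathfrak g_w$ by $t^w$,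
\item a left-invariant metric $d$ that induces the manifold topology and satisfies $d(\Delta_tx,\Delta_ty)=t\,d(x,y)$.
\end{itemize}
Then the following hold.
\begin{itemize}
\item[(a)] For every $S\subset G$ with nonempty interior, $\mathcal F(S)\cong\mathcal F(G)\cong\ell_1(\mathcal F(G))$, and this space has a Schauder basis. It even has an FDD whose blocks are uniformly isomorphic to spaces $\ell_1^k$.
\item[(b)] For every net $N\subset G$, the space $\mathcal F(N)$ has a Schauder basis. All these spaces are isomorphic to each other.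
\end{itemize}
\end{theorem}

The same conclusions hold for every metric that is bi-Lipschitz equivalent to $d$: such a metric has the same open sets and the same nets, and it gives isomorphic free spaces by fact (F4) below.

\subsection*{Plan of the proof}
Section~\ref{sec:reduction} reduces the existence of a basis, for a space with nested finite nets $N_0\subset N_1\subset\cdots$, to the existence of uniformly bounded linear extension operators from the nets that are consistent: extending from $N_n$, sampling on a finer net $N_l$ and extending again changes nothing. Consistency can be forced by iterating a one-step interpolation through all finer nets, and the difficulty becomes the control of the Lipschitz constant along infinitely many steps. Section~\ref{sec:line} shows on the real line how this control fails and how it is restored. Sections~\ref{sec:groups}--\ref{sec:limit} carry out the construction on a compact set $E\subset G$. Since finite nets exist only in bounded sets, Section~\ref{sec:transfer} develops the tools that pass from $E$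 to $G$, and Section~\ref{sec:proofs} proves the theorems by the Pe\l czy\'nski decomposition method.

\section{From consistent extension operators to a basis}\label{sec:reduction}

\subsection*{Free spaces}
We use the following standard facts.
\begin{itemize}
\item[(F1)] $\mathcal F(M)^*=\operatorname{Lip}_0(M)$, and $\|\delta_x-\delta_y\|=d(x,y)$. In particular $\delta_0=0$ and $\|\delta_x\|=d(x,0)$.
\item[(F2)] (Universal property.) A Lipschitz map $\Phi\colon M\to X$ into a Banach space with $\Phi(0)=0$ defines a linear operator $\mathcal F(M)\to X$, $\delta_x\mapsto\Phi(x)$, of norm $\operatorname{Lip}(\Phi)$.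
\item[(F3)] If $A\subset M$ contains the base point, then $\mathcal F(A)$ is isometrically the closed span of $\{\delta_x:x\in A\}$ in $\mathcal F(M)$, because a Lipschitz function on $A$ extends to $M$ with the same constant (McShane extension). Consequently $\mathcal F(A)=\mathcal F(\overline A)$.
\item[(F4)] Let $\varphi\colon M\to M'$ be a bijection that preserves base points and satisfies $A^{-1}\rho\,d(x,y)\le d'(\varphi x,\varphi y)\le A\rho\,d(x,y)$ for some $\rho>0$, $A\ge1$. Then $\delta_x\mapsto\rho^{-1}\delta_{\varphi(x)}$ defines an isomorphism $\mathcal F(M)\to\mathcal F(M')$ such that it and its inverse have norm at most $A$. This follows by applying (F2) to $x\mapsto\rho^{-1}\delta_{\varphi(x)}$ and to $x'\mapsto\rho\,\delta_{\varphi^{-1}(x')}$.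
\end{itemize}

\subsection*{Bases and decompositions}
A sequence $(v_i)$ in a Banach space $X$ is a \emph{Schauder basis} if every $v\in X$ has a unique expansion $v=\sum_ic_iv_i$. A sequence of nonzero vectors with dense linear span is a basis if and only if there is $K$ with $\|\sum_{i\le k}c_iv_i\|\le K\|\sum_{i\le l}c_iv_i\|$ for all $k\le l$ and all scalars; the least such $K$ is the \emph{basis constant}. The basis constant of a basis of a finite-dimensional space is defined by the same inequality. A sequence $(X_n)$ of nonzero finite-dimensional subspaces, the \emph{blocks}, is an \emph{FDD} if every $v\in X$ has a unique expansion $v=\sum_nv_n$ with $v_n\in X_n$. The blocks are \emph{uniformly isomorphic to spaces $\ell_1^k$} if there are isomorphisms $T_n\colon X_n\to\ell_1^{k_n}$ with $\sup_n\|T_n\|\|T_n^{-1}\|<\infty$. All these properties pass to isomorphic spaces.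

\subsection*{The reduction}
An operator that extends functions from a finite set $N_n$ is, on the predual side, a projection $P_n$ of $\mathcal F(E)$ onto $\mathcal F(N_n)$. If the sets are nested, the relation $P_lP_n=P_n$ for $n\le l$ is automatic. An FDD also needs $P_nP_l=P_n$, and this is condition (iii) below.

\begin{proposition}\label{prop:reduction}
Let $(E,d)$ be an infinite metric space with base point $0$. Let $\lambda>1$, $r_0>0$, $r_n=\lambda^{-n}r_0$, and let $0\in N_0\subset N_1\subset\cdots$ be finite subsets of $E$ such that $N_n$ is $r_n$-separated and $r_n$-dense in $E$. Suppose that $\mathcal E_n\colon\operatorname{Lip}_0(N_n)\to\operatorname{Lip}_0(E)$ are linear operators with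
\begin{itemize}
\item[(i)] $(\mathcal E_nf)|_{N_n}=f$,
\item[(ii)] $\|\mathcal E_n\|\le K$ for all $n$,
\item[(iii)] $\mathcal E_l\big((\mathcal E_nf)|_{N_l}\big)=\mathcal E_nf$ for all $l\ge n$ \textup{(consistency)}.
\end{itemize}
Then $\mathcal F(E)$ has a Schauder basis and an FDD whose blocks are uniformly isomorphic to spaces $\ell_1^k$. The spaces $\mathcal F(N_n)$, $n\ge0$, have bases with uniformly bounded basis constants.
\end{proposition}

\begin{proof}
\emph{Commuting projections.} For $f\in\operatorname{Lip}_0(E)$ put $Q_nf=\mathcal E_n(f|_{N_n})$, so $\|Q_n\|\le K$. Let $n\le l$. Then $Q_lQ_n=Q_n$ by (iii), and $Q_nQ_l=Q_n$ because $Q_lf=f$ on $N_l\supset N_n$. Put $\theta_{n,x}=\mathcal E_n(\mathbf 1_{\{x\}})$ for $x\in N_n\setminus\{0\}$. By linearity $Q_nf=\sum_xf(x)\theta_{n,x}$, so $Q_n$ is the adjoint of the finite-rank operator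
\[
P_n\colon\mathcal F(E)\to\mathcal F(E),\qquad P_n\mu=\sum_{x\in N_n\setminus\{0\}}\langle\mu,\theta_{n,x}\rangle\,\delta_x .
\]
Hence $\|P_n\|\le K$ and $P_nP_l=P_{\min(n,l)}$ for all $n,l$. By (i), $\theta_{n,x}(x')$ is $1$ or $0$ according as $x'\in N_n$ equals $x$ or not, so $P_n\delta_{x'}=\delta_{x'}$ for $x'\in N_n$, and the range of $P_n$ is $\mathcal F(N_n)$. Since $r_n\to0$, the set $\bigcup_nN_n$ is dense in $E$, so the vectors fixed by $P_n$ for all large $n$ are dense in $\mathcal F(E)$. With the uniform bound, $P_n\mu\to\mu$ for every $\mu$.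

Put $P_{-1}=0$ and $D_n=P_n-P_{n-1}$ for $n\ge0$. Then $D_n^2=D_n$, $D_lD_n=0$ for $l\ne n$, $\|D_n\|\le2K$, and $\mu=\sum_nD_n\mu$. If $\mu=\sum_n\mu_n$ with $\mu_n\in X_n:=D_n\mathcal F(E)$, applying $D_l$ gives $\mu_l=D_l\mu$. So the nonzero spaces among the $X_n$ form an FDD; there are infinitely many because $E$ is infinite.

\emph{The blocks.} Let $n\ge1$. As $D_n=D_nP_n$, the block $X_n$ is spanned by the vectors $D_n\delta_x$, $x\in N_n$. These vanish for $x\in N_{n-1}$, and for $x\in N_n\setminus N_{n-1}$ they equal $m_x:=\delta_x-P_{n-1}\delta_x$. We claim that for all scalars $c_x$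
\begin{equation}\label{eq:blocks}
\frac{r_n}2\sum_x|c_x|\le\Big\|\sum_{x\in N_n\setminus N_{n-1}}c_xm_x\Big\|\le2K\lambda r_n\sum_x|c_x| .
\end{equation}
For the upper bound choose $x'\in N_{n-1}$ with $d(x,x')\le r_{n-1}=\lambda r_n$; then $m_x=D_n(\delta_x-\delta_{x'})$ has norm at most $2K\lambda r_n$. For the lower bound let $f=0$ on $N_{n-1}$ and $f(x)=\frac{r_n}2\operatorname{sgn}c_x$ on $N_n\setminus N_{n-1}$. Two values of $f$ differ by at most $r_n$ and $N_n$ is $r_n$-separated, so $f$ is $1$-Lipschitz. Let $F$ be a $1$-Lipschitz extension to $E$. Since $F=0$ on $N_{n-1}$, we have $\langle P_{n-1}\delta_x,F\rangle=Q_{n-1}F(x)=0$, and therefore $\langle\sum_xc_xm_x,F\rangle=\frac{r_n}2\sum_x|c_x|$.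

By \eqref{eq:blocks}, each nonzero $X_n$, $n\ge1$, is isomorphic to some $\ell_1^k$ with constant $4K\lambda$, and $(m_x)$ in any order is a basis of $X_n$ with constant at most $4K\lambda$. The single space $X_0$ is isomorphic to $\ell_1^k$ with $k=\dim X_0$, with some constant.

\emph{The basis.} Fix any basis of $X_0$, let $K'$ bound the basis constants of all blocks, and concatenate the bases of $X_0,X_1,X_2,\dots$. Let $\mu$ be a finite linear combination of the resulting vectors; its component in $X_n$ is $D_n\mu$. A partial sum of $\mu$ that stops inside the $n$-th block equals $P_{n-1}\mu$ plus a partial sum of $D_n\mu$ in $X_n$, so its norm is at most $(K+2KK')\|\mu\|$. The span is dense, so the sequence is a basis. Its first $\#N_n-1$ vectors span $X_0\oplus\dots\oplus X_n=\mathcal F(N_n)$ and form a basis of this space with constant at most $K+2KK'$.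
\end{proof}

\begin{example}\label{ex:cubes}
Let $E=[0,1]$, $N_n=2^{-n}\mathbb Z\cap E$, and let $\mathcal E_n$ be piecewise linear interpolation. Then $K=1$, and (iii) holds because a function that is affine on a cell is affine on its two halves. For a new node $x\in N_n\setminus N_{n-1}$ and $r=2^{-n}$ we get $m_x=\delta_x-\frac12(\delta_{x-r}+\delta_{x+r})$, which corresponds to the Haar function $\frac12(\mathbf 1_{[x-r,x]}-\mathbf 1_{[x,x+r]})$ in $L_1[0,1]$. On $[0,1]^k$ with the maximum norm one interpolates on each dyadic cube by the function that is affine in each variable separately. Its partial derivatives are convex combinations of difference quotients along edges, so $K\le k$, and (iii) holds because the class of such functions is stable under restriction to subcubes.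
\end{example}

In this example consistency comes from a finite-dimensional class of model functions on cells that restricts to the same class on subcells. We do not look for such a class on a group. Suppose instead that we only have operators $S_n$ that interpolate data on $N_n$, with no relation between different $n$. Define
\begin{equation}\label{eq:iteration}
U_{n,n}f=S_nf,\qquad U_{n,k+1}f=S_{k+1}\big((U_{n,k}f)|_{N_{k+1}}\big)\quad(k\ge n),\qquad\mathcal E_nf=\lim_{k\to\infty}U_{n,k}f .
\end{equation}
If the limit exists, it is consistent, since restarting the iteration at a later stage produces the same sequence (Proposition~\ref{prop:limit}). Everything then depends on (ii): each $S_k$ may multiply the Lipschitz constant by a factor larger than $1$, and we compose infinitely many of them.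

\section{The mechanism on the real line}\label{sec:line}

Let $\lambda\ge2$ be an integer, $r_n=\lambda^{-n}$ and $N_n=r_n\mathbb Z\subset\mathbb R$. (That these nets are infinite plays no role in the estimates.) We pretend not to know piecewise linear interpolation and use only what is available on a group, namely a smooth partition of unity. Let $\sigma(s)=3s^2-2s^3$, which increases from $0$ to $1$ on $[0,1]$ with $\sigma'(0)=\sigma'(1)=0$. On a cell $[x,x+r]$ of a grid $r\mathbb Z$ write $y=x+rs$; the two nodes get the weights $1-\sigma(s)$ and $\sigma(s)$.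

\subsection*{Averaging values fails}
The first attempt is
\[
S^0f(y)=(1-\sigma(s))f(x)+\sigma(s)f(x+r).
\]
One step multiplies the Lipschitz constant by at most $\max\sigma'=\frac32$. Let $\lambda\ge3$ be odd, so that each cell has a middle subcell, corresponding to $|s-\frac12|\le h$ with $h=\frac1{2\lambda}$. From $\sigma(\frac12+h)=\frac12+\frac32h-2h^3$ we see that the difference quotient of $S^0f$ across the middle subcell is the difference quotient of $f$ across the cell times
\[
\frac{3h-4h^3}{2h}=\frac32-\frac1{2\lambda^2}\ge\frac{13}9 .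
\]
Start \eqref{eq:iteration} from $f(x)=x$ on $\mathbb Z$. After $k$ steps some cell of $N_k$ carries a difference quotient at least $(13/9)^k$, and values at nodes never change afterwards. No Lipschitz limit exists, however large $\lambda$ is. The reason is that a smooth function sampled on a much finer grid looks affine, and $S^0$ distorts affine data by a fixed factor at every scale.

\subsection*{Averaging first-order expansions works}
We repair this by making the scheme exact on affine functions. Attach to each node the discrete gradient $a_x=(f(x+r)-f(x))/r$ and average the affine functions $f(x)+a_x(y-x)$ instead of the values: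
\[
Sf(y)=(1-\sigma(s))\big[f(x)+a_x(y-x)\big]+\sigma(s)\big[f(x+r)+a_{x+r}(y-x-r)\big].
\]
The first bracket also equals $f(x+r)+a_x(y-x-r)$, so with $\omega(s)=\sigma(s)(1-s)=3s^2-5s^3+2s^4$,
\[
Sf(y)=f(x)+a_x(y-x)-r(a_{x+r}-a_x)\,\omega(s),\qquad(Sf)'(y)=a_x-(a_{x+r}-a_x)\,\omega'(s).
\]
Here $\omega''(s)=6(1-s)(1-4s)$, so $|\omega''|\le6$ on $[0,1]$, and $\omega'$ increases from $0$ to $\frac{11}{16}$ on $[0,\frac14]$ and then decreases to $\omega'(1)=-1$. Thus $|\omega'|\le1$, the derivative $(Sf)'$ takes the value $a_x$ at $x$ from both sides, and $\operatorname{Lip}((Sf)')\le6\sup_x|a_{x+r}-a_x|/r$. Two estimates follow.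
\begin{itemize}
\item[(a)] If $f$ is $L$-Lipschitz on $r\mathbb Z$, then $|a_x|\le L$ and $|a_{x+r}-a_x|\le2L$, so $\operatorname{Lip}(Sf)\le3L$ and $\operatorname{Lip}((Sf)')\le12L/r$.
\item[(b)] If $u$ is $C^1$ with $\operatorname{Lip}(u')\le M$ and $v=S(u|_{r\mathbb Z})$, then $a_x$ is the mean of $u'$ over $[x,x+r]$, so $|a_{x+r}-a_x|\le Mr$ and $|a_x-u'(y)|\le Mr$ on the cell. Hence $\operatorname{Lip}(v')\le6M$ and $\operatorname{Lip}(v-u)\le2Mr$.
\end{itemize}
Run \eqref{eq:iteration} with $S_n$ the operator $S$ for $r=r_n$ and with $L$-Lipschitz data on $N_n$. By (a) and (b), $\operatorname{Lip}((U_{n,k}f)')\le6^{k-n}\cdot12L/r_n$, and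
\[
\operatorname{Lip}(U_{n,k+1}f-U_{n,k}f)\le2r_{k+1}\cdot6^{k-n}\cdot\frac{12L}{r_n}=4L\Big(\frac6\lambda\Big)^{k+1-n}.
\]
For $\lambda\ge12$ the series converges and $\operatorname{Lip}(\mathcal E_nf)\le3L+4L=7L$ for all $n$.

So a fixed factor is still lost at each step, but in a second-order seminorm, while the change in the Lipschitz seminorm is that seminorm times the current mesh. The factor $6$ does not depend on $\lambda$ and the mesh shrinks by $\lambda$. To repeat this on $G$ we need a class of affine functions, a substitute for $\operatorname{Lip}(u')$, partitions of unity and discrete gradients, all with constants independent of the scale and of $\lambda$.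

\section{Homogeneous groups and the set $E$}\label{sec:groups}

From now on $0$ denotes the identity of $G$, $|x|=d(x,0)$, so that $d(x,y)=|x^{-1}y|$, and $B(x,r)$ is the closed ball. The proof uses only three properties of $(G,d)$.
\begin{itemize}
\item[(A1)] $G\ne\{0\}$ is a group with a left-invariant metric $d$ and automorphisms $\Delta_t$, $t>0$, with $\Delta_t\Delta_{t'}=\Delta_{tt'}$ and $d(\Delta_tx,\Delta_ty)=t\,d(x,y)$; closed balls are compact.
\item[(A2)] There is a surjective homomorphism $\pi\colon G\to V$ onto a Euclidean space of finite dimension $m\ge0$ with $\pi\circ\Delta_t=t\pi$ and $|\pi(x)|\le C_\pi|x|$.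
\item[(A3)] There are $\beta\in(1,2]$, $C_\eta\ge1$, a function $\eta\colon G\to[0,1]$ with $\eta=1$ on $B(0,1)$ and $\eta=0$ off $B(0,2)$, and a map $a_\eta\colon G\to V^*$ with $|a_\eta|\le C_\eta$ and $a_\eta=0$ off $B(0,2)$, such that
\[
|\eta(y)-\eta(x)-a_\eta(x)\pi(x^{-1}y)|\le C_\eta\,d(x,y)^\beta\qquad(x,y\in G).
\]
\end{itemize}
We call the functions $q=c+\ell\circ\pi$, with $c\in\mathbb R$ and $\ell\in V^*$, \emph{$\pi$-affine}. Since $\pi$ is a homomorphism,
\begin{equation}\label{eq:affine}
q(y)=q(x)+\ell\,\pi(x^{-1}y)\qquad(x,y\in G).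
\end{equation}
Property (A3) says that a bump function is approximated at each point by a $\pi$-affine function to an order $\beta$ strictly larger than $1$. Properties (A2) and (A3) are used only in Sections~\ref{sec:onestep} and~\ref{sec:limit}.

\begin{lemma}\label{lem:axioms}
Every $(G,d)$ as in Theorem~\ref{thm:main} satisfies \textup{(A1)--(A3)}.
\end{lemma}

\begin{proof}
Recall that $\exp\colon\mathfrak g\to G$ is a diffeomorphism and that, by the Baker--Campbell--Hausdorff formula, $\log(\exp\xi\exp\zeta)$ is $\xi+\zeta$ plus a finite linear combination of iterated brackets of $\xi$ and $\zeta$.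

\emph{Carnot groups are graded groups.} Put $\mathfrak g_j=V_j$, $W=\{1,\dots,s\}$ and $V_j=0$ for $j>s$. The inclusion $[V_i,V_j]\subset V_{i+j}$ holds for $i=1$, and it passes from $i$ to $i+1$ because $V_{i+1}$ is spanned by brackets $[X,Y]$ with $X\in V_1$, $Y\in V_i$, and $[[X,Y],Z]=[X,[Y,Z]]-[Y,[X,Z]]$. For any grading, $\bigoplus_wt^w$ preserves brackets, so $\Delta_t$ is a group automorphism. In a Carnot group its differential at $0$ is multiplication by $t$ on $V_1$, and it intertwines left translation by $x$ with left translation by $\Delta_tx$. So $\Delta_t$ maps horizontal curves bijectively to horizontal curves and multiplies lengths by $t$, which gives $d(\Delta_tx,\Delta_ty)=t\,d(x,y)$.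

\emph{(A1).} Since $d$ induces the manifold topology, some ball $B(0,\varepsilon)$ lies in a compact neighborhood of $0$ and is therefore compact. Every closed ball is the image of $B(0,\varepsilon)$ under a dilation followed by a left translation.

\emph{(A2).} Let $V=\mathfrak g_1$, which is $0$ if $1\notin W$. Fix a Euclidean norm $\|\cdot\|$ on $\mathfrak g$, write $\xi_w$ for the component of $\xi$ in $\mathfrak g_w$, and put $\pi(\exp\xi)=\xi_1$. As all weights are at least $1$, $[\mathfrak g,\mathfrak g]\subset\bigoplus_{w\ge2}\mathfrak g_w$, so the bracket terms in the Baker--Campbell--Hausdorff formula have no component in $\mathfrak g_1$ and $\pi$ is a homomorphism. It is onto and $\pi\circ\Delta_t=t\pi$. Next, for $z=\exp\xi$,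
\begin{equation}\label{eq:coordinates}
\|\xi_w\|\le C|z|^w\qquad(w\in W).
\end{equation}
Indeed $\log$ is bounded on the compact set $\{|z|=1\}$, and both sides of \eqref{eq:coordinates} are multiplied by $t^w$ when $z$ is replaced by $\Delta_tz$. The case $w=1$ is the bound on $\pi$.

\emph{(A3).} Let $\beta=\min\big(\{2\}\cup(W\cap(1,\infty))\big)$, which exceeds $1$ because $W$ is finite; in a Carnot group $\beta=2$. Choose $\eta\in C_c^\infty(G)$ with $0\le\eta\le1$, $\eta=1$ on the compact set $B(0,1)$ and support in the open ball of radius $2$. For $\xi\in\mathfrak g$ let $(\xi\eta)(x)=\frac d{ds}\big|_{s=0}\eta(x\exp s\xi)$ be the left-invariant derivative, which is linear in $\xi$, and put $a_\eta(x)v=(v\eta)(x)$ for $v\in\mathfrak g_1$. Expanding $\xi$ in a basis of $\mathfrak g$ and using that $\eta$ has compact support, we get $|\xi\eta|\le C\|\xi\|$ and $|\xi\xi\eta|\le C\|\xi\|^2$ on $G$. The second derivative of $s\mapsto\eta(x\exp s\xi)$ is $(\xi\xi\eta)(x\exp s\xi)$, so Taylor's formula gives $|\eta(x\exp\xi)-\eta(x)-(\xi\eta)(x)|\le C\|\xi\|^2$.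 Let $y=xz$ with $z=\exp\xi$. Since $(\xi_1\eta)(x)=a_\eta(x)\pi(z)$,
\[
|\eta(y)-\eta(x)-a_\eta(x)\pi(z)|\le C\|\xi\|^2+C\sum_{w>1}\|\xi_w\| .
\]
If $|z|\le1$, then \eqref{eq:coordinates} gives $\|\xi\|^2\le C|z|^2\le C|z|^\beta$ and $\|\xi_w\|\le C|z|^w\le C|z|^\beta$ for $w>1$. If $|z|\ge1$, the left side is at most $1+C|z|\le C|z|^\beta$.
\end{proof}

\begin{example}\label{ex:heis}
The Heisenberg group is $\mathbb R^3$ with
\[
pq=\big(p_1+q_1,\;p_2+q_2,\;p_3+q_3+\tfrac12(p_1q_2-p_2q_1)\big),\qquad\Delta_tp=(tp_1,tp_2,t^2p_3),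
\]
and $\pi(p)=(p_1,p_2)$; inequality \eqref{eq:coordinates} reads $|(p_1,p_2)|\le C|p|$ and $|p_3|\le C|p|^2$. For $p'=(p_1+r,p_2,p_3)$ one computes $p^{-1}p'=(r,0,\frac12p_2r)$, so $d(p,p')\ge c\sqrt{|p_2|r}$. Neighbors in a coordinate grid of horizontal mesh $r$ are therefore much farther apart than $r$, and the grids of Example~\ref{ex:cubes} are not adapted to $d$. On the other hand, the vertical coordinate $u(p)=p_3$ satisfies $u(pq)-u(p)=\frac12(p_1q_2-p_2q_1)+q_3$, which is a linear function of $\pi(q)$ plus an error at most $C|q|^2$. This is why only the horizontal coordinates have to be reproduced: the others enter at higher order.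
\end{example}

\begin{example}\label{ex:snowflake}
Let $G=\mathbb R$, $W=\{w\}$ with $w>1$, and $d(x,y)=|x-y|^{1/w}$. Then $V=0$, the $\pi$-affine functions are the constants, and $\beta=\min(2,w)$. The operators built below then average values, as $S^0$ did in Section~\ref{sec:line}. This now suffices because a $C^1$ bump varies by at most $C|x-y|=C\,d(x,y)^w$, so the gain over first order is present without any gradient.
\end{example}

Two consequences of (A1) are used throughout. First, there is $g\in G$ with $|g|=1$ (dilate any $x\ne0$), and $B(x,r)=x\Delta_r(B(0,1))$. Second, for each $\rho>0$ there is $\nu(\rho)<\infty$ such that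
\begin{equation}\label{eq:counting}
\text{an $r$-separated set has at most $\nu(\rho)$ points in any ball of radius $\rho r$.}
\end{equation}
Indeed, translation and dilation reduce this to $r=1$ and the compact ball $B(0,\rho)$, which is covered by finitely many open balls of radius $\frac12$, each containing at most one point of the set.

\subsection*{A compact set that is thick at every scale}
To compute a discrete gradient at a point $x$ of a net in $E$ we need nearby points of $E$ whose projections to $V$ are in quantitatively general position. Near the boundary of $E$ this is a condition on $E$. For instance, let $E=\{(x_1,x_2):0\le x_1\le1,\ 0\le x_2\le x_1^2\}\subset\mathbb R^2$. The function $f=x_2$ is at most $\rho^2r^2$ on $E\cap B(0,\rho r)$, so no rule can return its gradient, of norm $1$, and obey a bound $Cr^{-1}\max_{E\cap B(0,\rho r)}|f|$ for small $r$. We build a set without such cusps. Let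
\[
E_0=B(0,1),\qquad E_{k+1}=\bigcup_{x\in E_k}B(x,2^{-k-1}),\qquad E=\overline{\bigcup_kE_k}.
\]
The $E_k$ increase, $B(0,1)\subset E\subset B(0,2)$, and $E$ is compact. It is infinite, since it contains $\Delta_tg$ for $0<t\le1$.

\begin{lemma}[Corkscrew property]\label{lem:corkscrew}
For $x\in E$ and $0<r\le2$ there is $y$ with $B(y,r/8)\subset E\cap B(x,r)$.
\end{lemma}

\begin{proof}
Choose the integer $j$ with $4\cdot2^{-j}\le r<8\cdot2^{-j}$; as $r\le2$, $j\ge1$. Choose $k$ and $x'\in E_k$ with $d(x,x')\le2^{-j}$. If $k\le j-1$, put $y=x'\in E_{j-1}$. Otherwise go back along the construction: each point of $E_i$ is within $2^{-i}$ of a point of $E_{i-1}$, so there is $y\in E_{j-1}$ with $d(x',y)\le\sum_{i\ge j}2^{-i}=2\cdot2^{-j}$. In both cases $B(y,2^{-j})\subset E_j\subset E$ and $B(y,2^{-j})\subset B(x,4\cdot2^{-j})\subset B(x,r)$, and $2^{-j}>r/8$.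
\end{proof}

\begin{remark}
For a Carnot--Carath\'eodory metric, $E=B(0,2)$. By induction $E_k$ contains the open ball of radius $2-2^{-k}$: on a horizontal curve from $0$ to $y$ of length less than $2-2^{-k-1}$, stop where the remaining length is $2^{-k-1}$ (or at $0$, if the curve is shorter). A point $y$ with $|y|=2$ is the limit of $\Delta_ty$ as $t\uparrow1$. The construction of $E$ matters only for metrics that are not defined by lengths of curves.
\end{remark}

\section{One step of interpolation}\label{sec:onestep}

Let $e_1,\dots,e_m$ be an orthonormal basis of $V$, choose $g_i\in G$ with $\pi(g_i)=e_i$, and put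
\[
c_1=\max_i|g_i|\ \ (c_1=0\text{ if }m=0),\qquad\tau=\max\{1,4\sqrt m\,C_\pi\},\qquad R=\max\{1,8\tau c_1\}.
\]
Let $\lambda\ge2$, to be fixed in Section~\ref{sec:limit}, and $r_n=\frac2R\lambda^{-n}$ for $n\ge0$. Let $N_0$ be a maximal $r_0$-separated subset of $E$ containing $0$, and let $N_{n+1}$ be a maximal $r_{n+1}$-separated subset of $E$ containing the $r_{n+1}$-separated set $N_n$. By \eqref{eq:counting} the $N_n$ are finite, and by maximality every point of $E$ is at distance less than $r_n$ from $N_n$.

In this section $C$ denotes a constant, possibly different at each occurrence, that depends only on $G,d,\pi,\eta,a_\eta,\beta$ and the $g_i$, and \emph{not on $n$, on $\lambda$ or on the choice of the nets}. Every statement concerns a single net $N_n$ and uses only that it is $r_n$-separated and $r_n$-dense with $Rr_n\le2$.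

\subsection*{Discrete gradients}
Replacing a point by a nearby point of $N_n$ moves its projection by up to $C_\pi r_n$. To keep directions almost orthonormal we take difference quotients over the longer step $\tau r_n$, and the radius $Rr_n$ is chosen so that these steps fit in the ball given by Lemma~\ref{lem:corkscrew}.

\begin{lemma}\label{lem:gradient}
For $x\in N_n$ there is a linear map $a_x=a_{n,x}\colon\mathbb R^{N_n}\to V^*$ such that
\begin{itemize}
\item[(i)] $a_x(f)=\ell$ if $f=(c+\ell\circ\pi)|_{N_n}$,
\item[(ii)] $|a_x(f)|\le4m\,r_n^{-1}\max\{|f(p)|:p\in N_n\cap B(x,(R+1)r_n)\}$.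
\end{itemize}
\end{lemma}

\begin{proof}
If $m=0$, take $a_x=0$. Otherwise, since $Rr_n\le2$, Lemma~\ref{lem:corkscrew} gives $y_0$ with $B(y_0,Rr_n/8)\subset E\cap B(x,Rr_n)$. The points $y_i=y_0\,\Delta_{\tau r_n}(g_i)$, $1\le i\le m$, satisfy $d(y_0,y_i)\le\tau c_1r_n\le Rr_n/8$, so they lie in $E\cap B(x,Rr_n)$. Choose $p_i\in N_n$ with $d(p_i,y_i)<r_n$ for $0\le i\le m$; then $p_i\in B(x,(R+1)r_n)$. We have $\pi(y_i)-\pi(y_0)=\tau r_ne_i$ and $|\pi(p_i)-\pi(y_i)|=|\pi(y_i^{-1}p_i)|\le C_\pi r_n$, so
\[
v_i:=\pi(p_i)-\pi(p_0)=\tau r_n(e_i+\varepsilon_i),\qquad|\varepsilon_i|\le2C_\pi/\tau .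
\]
The linear map $T\colon e_i\mapsto e_i+\varepsilon_i$ satisfies $\|T-I\|\le(\sum_i|\varepsilon_i|^2)^{1/2}\le2\sqrt m\,C_\pi/\tau\le\frac12$, so $\|T^{-1}\|\le2$. Hence $(v_i)$ is a basis of $V$ with dual basis $v_i^*=(\tau r_n)^{-1}e_i^*\circ T^{-1}$, and $|v_i^*|\le2/(\tau r_n)\le2/r_n$. Put $a_x(f)=\sum_{i=1}^m(f(p_i)-f(p_0))v_i^*$. For $f=c+\ell\circ\pi$ this is $\sum_i\ell(v_i)v_i^*=\ell$, and (ii) follows by bounding each of the $m$ terms.
\end{proof}

\subsection*{A first-order calculus on $E$}
On the line, $\operatorname{Lip}(u')\le M$ implies $|u(y)-u(z)-u'(z)(y-z)|\le M|y-z|^2$. We take this inequality as the definition; it involves no differentiation and makes sense on the closed set $E$. For $u\colon E\to\mathbb R$ and $a\colon E\to V^*$ put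
\[
\mathcal R_{u,a}(z,y)=u(y)-u(z)-a(z)\pi(z^{-1}y)\qquad(y,z\in E).
\]

\begin{definition}\label{def:flat}
Let $0\le M,A<\infty$ and $r>0$. The function $u$ is \emph{$M$-flat} with gradient $a$ if $|\mathcal R_{u,a}(z,y)|\le M\,d(y,z)^\beta$ for all $y,z\in E$. It is \emph{$A$-smooth at scale $r$} with gradient $a$ if $|u|\le A$, $|a|\le A/r$ and $|\mathcal R_{u,a}(z,y)|\le A\,(d(y,z)/r)^\beta$ for all $y,z\in E$.
\end{definition}

Flatness is the seminorm that we follow through the iteration; by \eqref{eq:affine}, $\pi$-affine functions are $0$-flat. Smoothness at scale $r$ is the property of bump functions of width $r$. When $y,z$ are fixed we abbreviate $d=d(y,z)$ and $\pi=\pi(z^{-1}y)$, so that $|\pi|\le C_\pi d$.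

\begin{lemma}\label{lem:calculus}
Fix $r>0$, and let $C_A$ denote constants that depend only on $A$ and $C_\pi$.
\begin{itemize}
\item[(a)] If $|u|\le A$, $|a|\le A/r$ and $|\mathcal R_{u,a}(z,y)|\le A(d/r)^\beta$ whenever $d\le r$, then $u$ is $C_A$-smooth at scale $r$ with gradient $a$, and $|u(y)-u(z)|\le C_Ad/r$ whenever $d\le r$.
\item[(b)] If finitely many $u_i$ are $A$-smooth at scale $r$ with gradients $a_i$ and, for each pair $(y,z)$, at most $k$ indices $i$ have $u_i(y)$, $u_i(z)$ or $a_i(z)$ nonzero, then $\sum_iu_i$ is $kA$-smooth at scale $r$.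
\item[(c)] If $u,v$ are $A$-smooth at scale $r$, then $uv$ is $C_A$-smooth at scale $r$.
\item[(d)] If $u\ge1$ is $A$-smooth at scale $r$, then $1/u$ is $C_A$-smooth at scale $r$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $d>r$, $|\mathcal R_{u,a}|\le2A+AC_\pi d/r\le(2+C_\pi)A(d/r)^\beta$ because $\beta\ge1$. For $d\le r$, $|u(y)-u(z)|\le AC_\pi d/r+A(d/r)^\beta\le(C_\pi+1)Ad/r$.

(b) Use the gradient $\sum_ia_i$. The remainder of the sum is the sum of the remainders, of which at most $k$ are nonzero. The pair $(z,z)$ gives the bounds for $\sum_iu_i(z)$ and $\sum_ia_i(z)$.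

(c) Let $a,b$ be the gradients and $\mathcal R_u,\mathcal R_v$ the remainders. We have $|uv|\le A^2$ and $|ub+va|\le2A^2/r$. Writing $u(y)v(y)=(u(z)+a(z)\pi)(v(z)+b(z)\pi+\mathcal R_v)+\mathcal R_uv(y)$ and expanding,
\[
\mathcal R_{uv,\,ub+va}(z,y)=(a(z)\pi)(b(z)\pi)+(u(z)+a(z)\pi)\mathcal R_v+\mathcal R_u\,v(y).
\]
For $d\le r$ the three terms are at most $A^2C_\pi^2(d/r)^2$, $A^2(1+C_\pi)(d/r)^\beta$ and $A^2(d/r)^\beta$, and $(d/r)^2\le(d/r)^\beta$ because $\beta\le2$. Apply (a).

(d) Use the gradient $-a/u^2$, of norm at most $A/r$. From $\frac1{u(y)}-\frac1{u(z)}=-\frac{a(z)\pi+\mathcal R_u}{u(y)u(z)}$ we get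
\[
\frac1{u(y)}-\frac1{u(z)}+\frac{a(z)\pi}{u(z)^2}=-\frac{\mathcal R_u}{u(z)u(y)}+\frac{a(z)\pi\,(u(y)-u(z))}{u(z)^2u(y)} .
\]
For $d\le r$ the right side is at most $A(d/r)^\beta+C_A(d/r)^2$ by (a). Apply (a) again.
\end{proof}

\subsection*{An interpolating partition of unity}
Normalizing bumps of width $r_n$ gives a partition of unity, but the bump at $x$ need not vanish at the neighbors of $x$. We correct it near the nodes with narrower bumps.

\begin{lemma}\label{lem:partition}
There are functions $\psi_x=\psi_{n,x}\colon E\to[0,1]$, $x\in N_n$, that are $C$-smooth at scale $r_n$, vanish off $B(x,2r_n)$, satisfy $\sum_x\psi_x=1$ on $E$, and satisfy $\psi_x(x)=1$ and $\psi_x(x')=0$ for $x'\in N_n\setminus\{x\}$.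
\end{lemma}

\begin{proof}
For $x\in N_n$ and $r>0$ consider $y\mapsto\eta(\Delta_{1/r}(x^{-1}y))$. Put $Y=\Delta_{1/r}(x^{-1}y)$ and $Z=\Delta_{1/r}(x^{-1}z)$. Then $Z^{-1}Y=\Delta_{1/r}(z^{-1}y)$, so $\pi(Z^{-1}Y)=r^{-1}\pi(z^{-1}y)$ and $d(Y,Z)=d(y,z)/r$. By (A3) the function is $C_\eta$-smooth at scale $r$ with gradient $z\mapsto r^{-1}a_\eta(Z)$; it equals $1$ on $B(x,r)$, and it and its gradient vanish off $B(x,2r)$. Let $h_x$ be this function for $r=r_n$ and $\chi_x$ the one for $r=r_n/8$; the latter is $64C_\eta$-smooth at scale $r_n$, since $8^\beta\le64$, and lives on $B(x,r_n/4)$.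

Let $\Sigma=\sum_xh_x$ and $\chi=\sum_x\chi_x$. For a pair $(y,z)$ only the $x\in N_n$ in $B(y,2r_n)\cup B(z,2r_n)$ matter, and there are at most $2\nu(2)$ of them. By Lemma~\ref{lem:calculus}(b), $\Sigma$ and $\chi$ are $C$-smooth at scale $r_n$. We have $\Sigma\ge1$ on $E$ because $N_n$ is $r_n$-dense, and $0\le\chi\le1$ because the balls $B(x,r_n/4)$ are disjoint. Put
\[
\psi_x=\chi_x+(1-\chi)\,h_x/\Sigma .
\]
It is $C$-smooth at scale $r_n$ by Lemma~\ref{lem:calculus}(b)--(d), vanishes off $B(x,2r_n)$, and is nonnegative; also $\sum_x\psi_x=\chi+(1-\chi)=1$. At a node $x'$ we have $\chi(x')=\chi_{x'}(x')=1$, so $\psi_x(x')=\chi_x(x')$, which is $1$ for $x=x'$ and $0$ otherwise.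
\end{proof}

\subsection*{The operators $S_n$}
For $f\colon N_n\to\mathbb R$ and $y\in E$ put
\[
S_nf(y)=\sum_{x\in N_n}\psi_x(y)\big[f(x)+a_x(f)\,\pi(x^{-1}y)\big].
\]
The operator $S_n$ is linear. It \emph{interpolates}: at $y\in N_n$ only the term $x=y$ survives and $\pi(0)=0$, so $S_nf|_{N_n}=f$. It \emph{reproduces $\pi$-affine functions}: if $f=q|_{N_n}$ with $q=c+\ell\circ\pi$, each bracket equals $q(y)$ by Lemma~\ref{lem:gradient}(i) and \eqref{eq:affine}, so $S_nf=q$ on $E$.

All estimates for $S_n$ come from one crude local bound, in which only the size of the data near a point $z$ enters. It is applied after subtracting from the data a function that $S_n$ reproduces, chosen to make the data small near $z$.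

\begin{lemma}\label{lem:local}
Let $z\in E$, $g\colon N_n\to\mathbb R$, and $|g|\le H$ on $N_n\cap B(z,(R+4)r_n)$. Then $|S_ng(z)|\le CH$, and there is $\ell_z\in V^*$ with $|\ell_z|\le CH/r_n$ and
\[
|S_ng(y)-S_ng(z)-\ell_z\,\pi(z^{-1}y)|\le CH\,(d(y,z)/r_n)^\beta\qquad(y\in E\cap B(z,r_n)).
\]
\end{lemma}

\begin{proof}
For $y\in E\cap B(z,r_n)$, including $y=z$, only the nodes in $I=N_n\cap B(z,3r_n)$ contribute to $S_ng(y)$, and $\#I\le\nu(3)$. Fix $x\in I$ and put $\alpha_x(y)=g(x)+a_x(g)\pi(x^{-1}y)$. Since $B(x,(R+1)r_n)\subset B(z,(R+4)r_n)$, Lemma~\ref{lem:gradient}(ii) gives $|a_x(g)|\le CH/r_n$, and $d(x,y)\le4r_n$ gives $|\alpha_x(y)|\le CH$. In particular $|S_ng(z)|\le CH$. Let $b_x$ be the gradient of $\psi_x$, $|b_x|\le C/r_n$, and $\mathcal R_x$ the remainder, $|\mathcal R_x|\le C(d/r_n)^\beta$. We have $\alpha_x(y)=\alpha_x(z)+a_x(g)\pi$ exactly and $\psi_x(y)=\psi_x(z)+b_x(z)\pi+\mathcal R_x$. Multiplying,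
\[
\psi_x(y)\alpha_x(y)-\psi_x(z)\alpha_x(z)-\big[\psi_x(z)a_x(g)+\alpha_x(z)b_x(z)\big]\pi=(b_x(z)\pi)(a_x(g)\pi)+\mathcal R_x\,\alpha_x(y).
\]
The right side is at most $CH(d/r_n)^2+CH(d/r_n)^\beta\le CH(d/r_n)^\beta$, and the bracket has norm at most $CH/r_n$. Sum over $x\in I$ and let $\ell_z$ be the sum of the brackets.
\end{proof}

The next lemma is the counterpart of (a) and (b) in Section~\ref{sec:line}.

\begin{lemma}\label{lem:onestep}
There are $C_1,C_2\ge1$, independent of $n$ and $\lambda$, with the following properties.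
\begin{itemize}
\item[(a)] If $f\colon N_n\to\mathbb R$ is $L$-Lipschitz, then $S_nf$ is $C_1L$-Lipschitz and $C_1Lr_n^{1-\beta}$-flat.
\item[(b)] If $u\colon E\to\mathbb R$ is $M$-flat and $v=S_n(u|_{N_n})$, then $v$ is $C_2M$-flat and $\operatorname{Lip}(v-u)\le C_2Mr_n^{\beta-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
We use repeatedly that $d^\beta\le r_n^{\beta-1}d$ if $d\le r_n$, and $r_n^\beta\le r_n^{\beta-1}d\le d^\beta$ if $d>r_n$.

(a) Let $v=S_nf$. For $z\in E$ choose $z^*\in N_n$ with $d(z,z^*)<r_n$, and subtract the constant $f(z^*)$: the function $g=f-f(z^*)$ satisfies $|g|\le H=(R+5)Lr_n$ on $N_n\cap B(z,(R+4)r_n)$, and $v=f(z^*)+S_ng$. Let $b(z)=\ell_z$ from Lemma~\ref{lem:local}. Then $|v(z)-f(z^*)|\le CLr_n$, $|b(z)|\le CL$, and for $d\le r_n$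
\[
|\mathcal R_{v,b}(z,y)|\le CLr_n^{1-\beta}d^\beta\le CLd,\qquad\text{so}\qquad|v(y)-v(z)|\le|b(z)\pi|+CLd\le CLd .
\]
For $d>r_n$ we have $d(y^*,z^*)\le d+2r_n\le3d$, so $|v(y)-v(z)|\le L\,d(y^*,z^*)+CLr_n\le CLd$, and then $|\mathcal R_{v,b}(z,y)|\le CLd+|b(z)\pi|\le CLd\le CLr_n^{1-\beta}d^\beta$.

(b) Let $b$ be the gradient of $u$; no bound on $b$ is needed. Fix $z$ and subtract the first-order expansion $q_z(y)=u(z)+b(z)\pi(z^{-1}y)$, which is $\pi$-affine. The function $g=u-q_z$ satisfies $g(z)=0$ and $|g(y)|\le Md^\beta$. Since $S_n$ reproduces $q_z$,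
\[
v=q_z+S_ng,\qquad w:=v-u=S_ng-g\qquad\text{on }E,
\]
where $S_ng$ stands for $S_n(g|_{N_n})$. Lemma~\ref{lem:local} with $H=M((R+4)r_n)^\beta$ gives $|w(z)|=|S_ng(z)|\le CMr_n^\beta$, for every $z\in E$, and $\ell_z$ with $|\ell_z|\le CMr_n^{\beta-1}$ and $|S_ng(y)-S_ng(z)-\ell_z\pi|\le CMd^\beta$ for $d\le r_n$. Put $b_v(z)=b(z)+\ell_z$.

Let $d\le r_n$. As $q_z(y)-q_z(z)=b(z)\pi$, we have $\mathcal R_{v,b_v}(z,y)=S_ng(y)-S_ng(z)-\ell_z\pi$, which is at most $CMd^\beta$ in modulus. Also $w(y)-w(z)=S_ng(y)-S_ng(z)-g(y)$, so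
\[
|w(y)-w(z)|\le|\ell_z\pi|+CMd^\beta+Md^\beta\le CMr_n^{\beta-1}d .
\]

Let $d>r_n$. Then $|w(y)-w(z)|\le|w(y)|+|w(z)|\le CMr_n^\beta\le CMr_n^{\beta-1}d$. Since $\mathcal R_{v,b_v}(z,y)=\mathcal R_{u,b}(z,y)+w(y)-w(z)-\ell_z\pi$,
\[
|\mathcal R_{v,b_v}(z,y)|\le Md^\beta+CMr_n^\beta+CMr_n^{\beta-1}d\le CMd^\beta.\qedhere
\]
\end{proof}

Part (a) used only that $S_n$ reproduces constants. The reproduction of all $\pi$-affine functions was used once, in (b), to replace $u$ by data of size $Mr_n^\beta$; this is the step that fails for the operator $S^0$ of Section~\ref{sec:line}.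

\section{The limit scheme and a basis of $\mathcal F(E)$}\label{sec:limit}

Fix $\lambda\ge2$ with
\begin{equation}\label{eq:lambda}
C_2\lambda^{-(\beta-1)}\le\tfrac12 .
\end{equation}
This is possible because $\beta>1$ and $C_2$ does not depend on $\lambda$. The nets $N_n$ and the operators $S_n$ are now fixed, and $U_{n,k}$ is defined by \eqref{eq:iteration}.

\begin{proposition}\label{prop:limit}
For $f\in\operatorname{Lip}_0(N_n)$ the limit $\mathcal E_nf=\lim_kU_{n,k}f$ exists in $\operatorname{Lip}_0(E)$, and the operators $\mathcal E_n$ satisfy \textup{(i)--(iii)} of Proposition~\ref{prop:reduction} with $K=2C_1$.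
\end{proposition}

\begin{proof}
Let $L=\operatorname{Lip}(f)$. By Lemma~\ref{lem:onestep}(a), $U_{n,n}f$ is $C_1L$-Lipschitz and $C_1Lr_n^{1-\beta}$-flat. By Lemma~\ref{lem:onestep}(b) and induction, $U_{n,k}f$ is $C_2^{k-n}C_1Lr_n^{1-\beta}$-flat, and
\[
\operatorname{Lip}(U_{n,k+1}f-U_{n,k}f)\le C_2^{k-n+1}C_1L\Big(\frac{r_{k+1}}{r_n}\Big)^{\beta-1}=C_1L\big(C_2\lambda^{-(\beta-1)}\big)^{k-n+1}\le C_1L\,2^{-(k-n+1)} .
\]
Since $S_{j+1}$ interpolates,
\begin{equation}\label{eq:frozen}
U_{n,j+1}f=U_{n,j}f\quad\text{on }N_{j+1}\qquad(j\ge n).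
\end{equation}
As the nets increase, all $U_{n,k}f$ equal $f$ on $N_n\ni0$. So $(U_{n,k}f)_k$ is a Cauchy sequence in $\operatorname{Lip}_0(E)$. Its limit, which is also the pointwise limit, is linear in $f$, equals $f$ on $N_n$, and has Lipschitz constant at most $C_1L+C_1L\sum_{i\ge1}2^{-i}=2C_1L$. This proves (i) and (ii).

For $l=n$, (iii) follows from (i). Let $l=k+1>n$ and $f'=(\mathcal E_nf)|_{N_{k+1}}$. By \eqref{eq:frozen} for $j\ge k$, the values on $N_{k+1}$ do not change after stage $k$, so $f'=(U_{n,k}f)|_{N_{k+1}}$. Hence $U_{k+1,k+1}f'=S_{k+1}f'=U_{n,k+1}f$. Both sequences obey the same recursion, so $U_{k+1,j}f'=U_{n,j}f$ for all $j\ge k+1$. Letting $j\to\infty$ gives $\mathcal E_{k+1}f'=\mathcal E_nf$.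
\end{proof}

Propositions~\ref{prop:reduction} and~\ref{prop:limit} give the following. The size of $\lambda$ appears only in the constant $4K\lambda$ of the blocks, which is harmless once $\lambda$ is fixed.

\begin{proposition}\label{prop:E}
The space $\mathcal F(E)$ has a Schauder basis and an FDD whose blocks are uniformly isomorphic to spaces $\ell_1^k$. The spaces $\mathcal F(N_n)$, $n\ge0$, have bases with uniformly bounded basis constants.
\end{proposition}

\section{Extending, cutting and placing}\label{sec:transfer}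

A complemented subspace relation does not by itself transfer a basis, so we want isomorphisms. They will come from comparing two spaces in both directions. Write $X\preceq Y$ if there are bounded operators $A\colon X\to Y$ and $B\colon Y\to X$ with $BA=I$; equivalently, $Y\cong X\oplus Z$ for some $Z$ (take $Z=\ker B$). The relation is transitive. If $X_j\preceq Y_j$ through operators with $\sup_j\|A_j\|<\infty$ and $\sup_j\|B_j\|<\infty$, we say that the relation holds \emph{uniformly}, and then $(\bigoplus_jX_j)_{\ell_1}\preceq(\bigoplus_jY_j)_{\ell_1}$.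

\begin{lemma}[Pe\l czy\'nski decomposition]\label{lem:pelczynski}
If $X\preceq Y$, $Y\preceq X$ and $Y\cong\ell_1(Y)$, then $X\cong Y$.
\end{lemma}

\begin{proof}
For any $Z$ we have $\ell_1(Z)\cong Z\oplus\ell_1(Z)$; in particular $Y\cong Y\oplus Y$. Write $X\cong Y\oplus Z$ and $Y\cong X\oplus Z'$. Then $X\cong Y\oplus Y\oplus Z\cong Y\oplus X$, and $Y\cong\ell_1(Y)\cong\ell_1(X)\oplus\ell_1(Z')\cong X\oplus\ell_1(X)\oplus\ell_1(Z')\cong X\oplus Y$.
\end{proof}

Three lemmas produce the relations $\preceq$. They use only (A1). The first passes to subsets, the second cuts an unbounded set into bounded pieces, and the third finds an $\ell_1$-sum of pieces inside one set. The first two use the dyadic tents $w_k\colon[0,\infty)\to[0,1]$, $k\in\mathbb Z$,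
\[
w_k(\rho)=\frac{\rho-2^{k-1}}{2^{k-1}}\ \text{ on }[2^{k-1},2^k],\qquad w_k(\rho)=\frac{2^{k+1}-\rho}{2^k}\ \text{ on }[2^k,2^{k+1}],\qquad w_k=0\ \text{ elsewhere.}
\]
On $[2^k,2^{k+1}]$ only $w_k$ and $w_{k+1}$ can be nonzero and $w_k+w_{k+1}=1$, so $\sum_kw_k=1$ on $(0,\infty)$. Also $\operatorname{Lip}(w_k)=2^{1-k}$.

\begin{lemma}[Extension]\label{lem:extension}
There is $C_e\ge1$, depending only on $(G,d)$, such that for every nonempty $S\subset G$ with base point $x_0\in S$ there is a $C_e$-Lipschitz map $\mu\colon G\to\mathcal F(S)$, $x\mapsto\mu_x$, with $\mu_x=\delta_x$ for $x\in S$. Consequently, if $x_0\in S\subset S'\subset G$, then $\mathcal F(S)$ is the range of a projection of norm at most $C_e$ on $\mathcal F(S')$.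
\end{lemma}

\begin{proof}
By (F3) we may assume that $S$ is closed. A point $x$ at distance $\varrho(x)=d(x,S)>0$ from $S$ will be sent to an average of point masses on $S$ at distance comparable to $\varrho(x)$, with weights that vary at scale $\varrho(x)$.

For $p\in G$ let $\kappa(p)\in S$ be a nearest point to $p$; it exists because closed balls are compact. Write $\nu=\nu(2)\ge1$. For $j\in\mathbb Z$ let $N^{(j)}$ be a maximal $2^j$-separated subset of $G$, and for $p\in N^{(j)}$ let $\gamma_{j,p}(x)=\max(0,2-2^{-j}d(x,p))$ and $\Gamma_j=\sum_p\gamma_{j,p}$. By maximality $\Gamma_j\ge1$. By \eqref{eq:counting} at most $\nu$ of the $\gamma_{j,p}$ are nonzero at a given point, so $\Gamma_j$ is $2\nu2^{-j}$-Lipschitz, and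
\[
\Big|\frac{\gamma_{j,p}(x)}{\Gamma_j(x)}-\frac{\gamma_{j,p}(y)}{\Gamma_j(y)}\Big|\le\frac{|\gamma_{j,p}(x)-\gamma_{j,p}(y)|}{\Gamma_j(x)}+\frac{\gamma_{j,p}(y)}{\Gamma_j(y)}\cdot\frac{|\Gamma_j(x)-\Gamma_j(y)|}{\Gamma_j(x)}\le3\nu2^{-j}d(x,y).
\]
The functions $u_{j,p}=w_j(\varrho)\,\gamma_{j,p}/\Gamma_j$ thus have $\operatorname{Lip}(u_{j,p})\le2^{1-j}+3\nu2^{-j}\le5\nu2^{-j}$, and they sum to $1$ off $S$. Put $\mu_x=\delta_x$ for $x\in S$ and $\mu_x=\sum_{j,p}u_{j,p}(x)\delta_{\kappa(p)}$ for $x\notin S$, a finite convex combination.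

If $u_{j,p}(y)\ne0$, then $2^{j-1}<\varrho(y)<2^{j+1}$ and $d(y,p)<2^{j+1}<4\varrho(y)$. As $d(p,\kappa(p))=\varrho(p)\le\varrho(y)+d(y,p)$,
\begin{equation}\label{eq:nine}
d(y,\kappa(p))\le2d(y,p)+\varrho(y)\le9\varrho(y).
\end{equation}
For $x,y\in S$ there is nothing to prove. There remain three cases.

\emph{Case 1: $x\in S$, $y\notin S$.} By convexity and \eqref{eq:nine}, $\|\mu_y-\delta_x\|\le9\varrho(y)+d(x,y)\le10\,d(x,y)$.

\emph{Case 2: $x,y\notin S$, $\varrho(x)\ge\varrho(y)$, $d(x,y)\ge\varrho(x)/2$.} Let $x^*=\kappa(x)$ and $y^*=\kappa(y)$. By Case 1, $\|\mu_x-\delta_{x^*}\|\le10\varrho(x)$ and $\|\mu_y-\delta_{y^*}\|\le10\varrho(y)$, and $d(x^*,y^*)\le\varrho(x)+d(x,y)+\varrho(y)$. Hence $\|\mu_x-\mu_y\|\le22\varrho(x)+d(x,y)\le45\,d(x,y)$.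

\emph{Case 3: $x,y\notin S$, $\varrho(x)\ge\varrho(y)$, $d(x,y)<\varrho(x)/2$.} Then $\varrho(y)>\varrho(x)/2$. If $u_{j,p}$ is nonzero at $x$ or at $y$, then $\varrho(x)/4<2^j<2\varrho(x)$, which leaves at most three values of $j$ and at most $6\nu$ pairs $(j,p)$. For these pairs $\operatorname{Lip}(u_{j,p})\le20\nu/\varrho(x)$ and, by \eqref{eq:nine}, $d(\kappa(p),x^*)\le9\varrho(x)+\frac12\varrho(x)+\varrho(x)\le11\varrho(x)$. The weights at $x$ and at $y$ both sum to $1$, so
\[
\mu_x-\mu_y=\sum_{j,p}\big(u_{j,p}(x)-u_{j,p}(y)\big)\big(\delta_{\kappa(p)}-\delta_{x^*}\big),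
\]
and the norm is at most $6\nu\cdot\frac{20\nu}{\varrho(x)}d(x,y)\cdot11\varrho(x)=1320\nu^2d(x,y)$.

For the last claim apply (F2) to $\mu|_{S'}$, which vanishes at $x_0$ since $\delta_{x_0}=0$. The resulting operator $\mathcal F(S')\to\mathcal F(S)$ fixes $\delta_x$ for $x\in S$.
\end{proof}

\begin{lemma}[Cutting]\label{lem:cutting}
Let $0\in S\subset G$ and $B_k=B(0,2^{k+1})$. Then $\mathcal F(S)\preceq\big(\bigoplus_{k\in\mathbb Z}\mathcal F(S\cap B_k)\big)_{\ell_1}$, all base points being $0$.
\end{lemma}

\begin{proof}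
For $x\in S$ let $\Phi_k(x)=w_k(|x|)\delta_x\in\mathcal F(S\cap B_k)$ if $x\in B_k$ and $\Phi_k(x)=0$ otherwise; in the second case $w_k(|x|)=0$. If $x,y\in S\cap B_k$, then
\[
\|\Phi_k(x)-\Phi_k(y)\|\le w_k(|x|)\,d(x,y)+\big|w_k(|x|)-w_k(|y|)\big|\,|y|\le d(x,y)+2^{1-k}2^{k+1}d(x,y)=5\,d(x,y).
\]
If $x\in B_k$ and $y\notin B_k$, then $\|\Phi_k(x)\|\le2^{k+1}\big|w_k(|x|)-w_k(|y|)\big|\le4\,d(x,y)$. For each pair $x,y$ at most four coordinates are nonzero, so $\Phi=(\Phi_k)_k$ is $20$-Lipschitz, and $\Phi(0)=0$. Let $A$ be the operator given by (F2). The summation map $(\mu_k)\mapsto\sum_k\mu_k\in\mathcal F(S)$ has norm at most $1$ by (F3) and sends $A\delta_x$ to $\sum_kw_k(|x|)\delta_x=\delta_x$.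
\end{proof}

\begin{lemma}[Placing]\label{lem:placing}
Let $S\subset G$, and for $j\ge1$ let $c_j\in G$, $\rho_j>0$ and $x_j\in S_j\subset S\cap B(c_j,\rho_j)$. If the balls $B(c_j,2\rho_j)$ are pairwise disjoint, then $\big(\bigoplus_j\mathcal F(S_j)\big)_{\ell_1}\preceq\mathcal F(S)$, where $S_j$ has base point $x_j$.
\end{lemma}

\begin{proof}
Let $\mu^j\colon G\to\mathcal F(S_j)$ be given by Lemma~\ref{lem:extension}. To add these maps we cut them off. Let $\zeta_j(x)=\max(0,\min(1,2-d(x,c_j)/\rho_j))$; it is $\rho_j^{-1}$-Lipschitz, equals $1$ on $B(c_j,\rho_j)$ and vanishes off $B(c_j,2\rho_j)$. For $x\in B(c_j,2\rho_j)$ we have $\|\mu^j_x\|=\|\mu^j_x-\mu^j_{x_j}\|\le3C_e\rho_j$, so for such $x$ and any $y$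
\[
\|\zeta_j(x)\mu^j_x-\zeta_j(y)\mu^j_y\|\le|\zeta_j(x)-\zeta_j(y)|\,\|\mu^j_x\|+\zeta_j(y)\|\mu^j_x-\mu^j_y\|\le4C_e\,d(x,y).
\]
If neither point lies in the ball, the difference is $0$. Since the balls are disjoint, $\Theta(x)=(\zeta_j(x)\mu^j_x)_j$ has at most one nonzero coordinate and is $8C_e$-Lipschitz into the $\ell_1$-sum. With $x_0$ the base point of $S$, (F2) gives a bounded operator $B\colon\delta_x\mapsto\Theta(x)-\Theta(x_0)$ on $\mathcal F(S)$. In the other direction, $x\mapsto\delta_x-\delta_{x_j}\in\mathcal F(S)$ is $1$-Lipschitz on $S_j$ and vanishes at $x_j$, so these maps define $A\colon(\bigoplus_j\mathcal F(S_j))_{\ell_1}\to\mathcal F(S)$ with $\|A\|\le1$. For $x\in S_j$ the vector $\Theta(x)$ is $\delta_x$ in coordinate $j$ and $0$ elsewhere; in particular $\Theta(x_j)=0$. So $BA$ sends $\delta_x$ in coordinate $j$ to $\Theta(x)-\Theta(x_j)=\Theta(x)$, that is, $BA=I$.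
\end{proof}

Disjoint balls are found along a dilation orbit. Fix $g$ with $|g|=1$ and $x_0\in G$.
\begin{equation}\label{eq:disjoint}
\begin{array}{l}
\text{If $c_j=x_0\Delta_{4\rho_j}(g)$ and $\max(\rho_i/\rho_j,\rho_j/\rho_i)\ge4$ for $i\ne j$,}\\
\text{then the balls $B(c_j,2\rho_j)$ are pairwise disjoint.}
\end{array}
\end{equation}
Indeed, points of $B(c_j,2\rho_j)$ have distance to $x_0$ in $[2\rho_j,6\rho_j]$, and $6\rho_j<2\rho_i$ when $\rho_i\ge4\rho_j$.

\section{Proofs of the theorems}\label{sec:proofs}

By Lemma~\ref{lem:axioms}, properties (A1)--(A3) hold for every group in Theorems~\ref{thm:carnot} and~\ref{thm:main}. Note that $\ell_1(\ell_1(Z))$ is isometric to $\ell_1(Z)$ for every $Z$, by a bijection of the index sets.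

\subsection*{Sets with nonempty interior}

\begin{proposition}\label{prop:interior}
Let $Y=\ell_1\big(\mathcal F(B(0,1))\big)$. Then $\mathcal F(S)\cong Y$ for every $S\subset G$ with nonempty interior.
\end{proposition}

\begin{proof}
We have $Y\cong\ell_1(Y)$, so by Lemma~\ref{lem:pelczynski} it suffices to prove two relations. By (F4) with $A=1$, applied to $x\mapsto c\Delta_\rho(x)$, the free space over any ball $B(c,\rho)$, based at $c$, is isometric to $\mathcal F(B(0,1))$.

\emph{$\mathcal F(S)\preceq Y$.} By Lemma~\ref{lem:extension}, with the base point of $G$ taken in $S$, we have $\mathcal F(S)\preceq\mathcal F(G)$. Changing the base point to $0$ is an isometry, and Lemma~\ref{lem:cutting} gives $\mathcal F(G)\preceq(\bigoplus_k\mathcal F(B_k))_{\ell_1}$, which is isometric to $Y$.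

\emph{$Y\preceq\mathcal F(S)$.} Let $B(x_0,\rho)\subset S$, $\rho_j=4^{-j-1}\rho$ for $j\ge1$, $c_j=x_0\Delta_{4\rho_j}(g)$ and $S_j=B(c_j,\rho_j)$ with base point $c_j$. Then $S_j\subset B(x_0,5\rho_j)\subset S$, and \eqref{eq:disjoint} applies. Lemma~\ref{lem:placing} gives $(\bigoplus_j\mathcal F(S_j))_{\ell_1}\preceq\mathcal F(S)$, and the left side is isometric to $Y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) and Theorem~\ref{thm:carnot}]
The set $E\supset B(0,1)$ has nonempty interior. By Proposition~\ref{prop:interior}, $\mathcal F(S)\cong Y\cong\mathcal F(E)$ for every $S$ with nonempty interior, in particular for $S=G$. By Proposition~\ref{prop:E}, $\mathcal F(E)$ has a Schauder basis and an FDD with blocks uniformly isomorphic to spaces $\ell_1^k$. Finally $\ell_1(\mathcal F(G))\cong\ell_1(Y)\cong Y\cong\mathcal F(G)$. Theorem~\ref{thm:carnot} is the case of a Carnot group and $S=G$.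
\end{proof}

\subsection*{Nets}
A net has no small scales, so it cannot contain rescaled copies of a ball. But a large ball in a net, rescaled to unit size, resembles a fine finite net in $E$. The model space is therefore built from the sets $N_n\subset E$ of Section~\ref{sec:limit}, and the comparison maps move each point by an amount that is small relative to the separation.

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $j\mapsto n(j)$, $j\ge1$, take every value $n\ge0$ infinitely often, and let
\[
Y_d=\Big(\bigoplus_{j\ge1}\mathcal F(N_{n(j)})\Big)_{\ell_1}.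
\]
Rearranging summands, $Y_d$ is isometric to $\ell_1(Z)$ with $Z=(\bigoplus_n\mathcal F(N_n))_{\ell_1}$, so $Y_d\cong\ell_1(Y_d)$. By Proposition~\ref{prop:E} the summands have bases with constants at most some $K''\ge1$. Concatenate them. A partial sum operator is the identity on the first summands, a partial sum operator on one summand and $0$ on the rest, so it has norm at most $K''$, and $Y_d$ has a Schauder basis. Recall that $0\in N_n\subset B(0,2)$, that $N_n$ is $r_n$-separated and $r_n$-dense in $E\supset B(0,1)$, and that $r_n\le2$ and $r_n\to0$.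

Let $N$ be $a$-separated and $b$-dense in $G$. After a left translation, which is an isometry, $0\in N$. We show that $\mathcal F(N)\cong Y_d$ using Lemma~\ref{lem:pelczynski}.

\emph{$Y_d\preceq\mathcal F(N)$.} Choose $\sigma_j>0$ inductively with $\sigma_jr_{n(j)}\ge4b$ and $\sigma_{j+1}\ge4\sigma_j$. Put $\rho_j=3\sigma_j$ and $c_j=\Delta_{4\rho_j}(g)$. For $x\in N_{n(j)}$ let $\varphi_j(x)\in N$ be within $b$ of $c_j\Delta_{\sigma_j}(x)$. For $x\ne y$ in $N_{n(j)}$ we have $\sigma_jd(x,y)\ge4b$, so
\[
|d(\varphi_jx,\varphi_jy)-\sigma_jd(x,y)|\le2b\le\tfrac12\sigma_jd(x,y).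
\]
By (F4) with $A=2$, $\mathcal F(N_{n(j)})$ is isomorphic to $\mathcal F(S_j)$ uniformly in $j$, where $S_j=\varphi_j(N_{n(j)})$ has base point $\varphi_j(0)$. Since $r_{n(j)}\le2$ we have $b\le\sigma_j/2$, so $S_j\subset B(c_j,2\sigma_j+b)\subset B(c_j,\rho_j)$. By \eqref{eq:disjoint} with $x_0=0$ and Lemma~\ref{lem:placing}, $Y_d\cong(\bigoplus_j\mathcal F(S_j))_{\ell_1}\preceq\mathcal F(N)$.

\emph{$\mathcal F(N)\preceq Y_d$.} By Lemma~\ref{lem:cutting}, $\mathcal F(N)\preceq(\bigoplus_{k\in\mathbb Z}\mathcal F(N\cap B_k))_{\ell_1}$. Fix $k$ and put $t_k=2^{-k-1}$, so that $\Delta_{t_k}(B_k)=B(0,1)\subset E$. Choose $n_k$ with $r_{n_k}\le\frac14t_ka$. For $x\in N\cap B_k$ let $\varphi'_k(x)\in N_{n_k}$ be within $r_{n_k}$ of $\Delta_{t_k}(x)$, with $\varphi'_k(0)=0$. For $x\ne y$ in $N\cap B_k$,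
\[
|d(\varphi'_kx,\varphi'_ky)-t_kd(x,y)|\le2r_{n_k}\le\tfrac12t_ka\le\tfrac12t_kd(x,y).
\]
By (F4), $\mathcal F(N\cap B_k)$ is isomorphic to $\mathcal F(\varphi'_k(N\cap B_k))$ uniformly in $k$, and by Lemma~\ref{lem:extension} the latter is the range of a projection of norm at most $C_e$ on $\mathcal F(N_{n_k})$. So $\mathcal F(N\cap B_k)\preceq\mathcal F(N_{n_k})$ uniformly in $k$. Since $n(\cdot)$ takes each value infinitely often, there is an injective map $k\mapsto j(k)$ with $n(j(k))=n_k$. Then $(\bigoplus_k\mathcal F(N_{n_k}))_{\ell_1}$ is the sum of a subfamily of the summands of $Y_d$, which is complemented by the coordinate projection. By transitivity $\mathcal F(N)\preceq Y_d$.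

Hence $\mathcal F(N)\cong Y_d$. The space $Y_d$ has a Schauder basis and does not depend on $N$, which proves both assertions.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DK}
Michal Doucha and Pedro Levit Kaufmann,
\emph{Approximation properties in Lipschitz-free spaces over groups},
arXiv:2005.09785 (2020).

\end{thebibliography}
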